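\title{Hyperbolic growth survives sparse rotations:\\ a proof of the Bochi--Fayad conjecture}

\begin{abstract}
A pair $(H,R)$ of real $2\times2$ matrices is resistant if the products of $H$ and $R$ in which $R$ occurs with sufficiently small frequency grow exponentially at a uniform rate. We prove the Bochi--Fayad conjecture: almost every pair formed by a hyperbolic and an elliptic matrix in $SL(2,\mathbb R)$ is resistant. More precisely, for every hyperbolic $H$ with spectral radius $\lambda$ and every angle $\theta$ outside a set of Hausdorff dimension $0$ there is a constant $A$ such that every product of $N$ factors $H$ and $K$ rotations by $\theta$ has spectral radius at least $\lambda^{N-AK}$. The non-resistant pairs nevertheless form a dense $G_\delta$. The proof cuts a periodic word into blocks at rapidly growing scales, and a generating function over blocks controls both the excluded angles and the loss of growth.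
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The powers of a matrix with spectral radius greater than $1$ grow exponentially. Suppose that an adversary may insert a second matrix into these powers, at places of his choice, as long as the inserted factors make up only a small proportion of the product. Can he stop the exponential growth?

\begin{definition}\label{def:resistant}
A pair $(A_1,A_2)$ of real $2\times2$ matrices is \emph{resistant} if there are $c,\varepsilon,\gamma>0$ such that
\[
\|A_{i_1}\cdots A_{i_n}\|\ge ce^{\gamma n}
\]
for all $n\ge1$ and all $i_1,\dots,i_n\in\{1,2\}$ of which at most $\varepsilon n$ are equal to $2$.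
\end{definition}

Here $\|\cdot\|$ is the Euclidean operator norm, and $\rho$ will denote the spectral radius. Since $\|PMP^{-1}\|\ge\|M\|/(\|P\|\,\|P^{-1}\|)$, resistance is invariant under simultaneous conjugation of $A_1$ and $A_2$; only $c$ changes.

Let $\mathcal H$ be the set of real $2\times 2$ matrices of determinant $1$ with unequal real eigenvalues (\emph{hyperbolic} matrices), and $\mathcal R$ the set of those with non-real eigenvalues (\emph{elliptic} matrices). The characteristic polynomial $x^2-(\operatorname{tr}M)x+1$ shows that $\mathcal H=\{|\operatorname{tr}M|>2\}$ and $\mathcal R=\{|\operatorname{tr}M|<2\}$, so both are open subsets of the $3$-dimensional manifold $SL(2,\mathbb R)$. For $H\in\mathcal H$ we have $\rho(H)>1$. This is what resistance of $(H,A_2)$ needs first: a matrix of determinant $1$ outside $\mathcal H$ has powers of at most linear growth. An elliptic matrix has two distinct eigenvalues of modulus $1$, so it is diagonalizable over $\mathbb C$ and its powers are bounded. Thus for $(H,R)\in\mathcal H\times\mathcal R$ the restriction on the frequency of $R$ cannot be dropped, and $R$ is a dangerous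 tool for the adversary: up to conjugation it is a rotation, and a rotation may turn the expanding direction of $H$ toward the contracting one.

A subset of the $6$-dimensional manifold $\mathcal H\times\mathcal R$ is \emph{null} if it has Lebesgue measure zero in every smooth chart. The Bochi--Fayad conjecture, which we take from Morris~\cite{Morris}, asserts that \emph{the non-resistant pairs in $\mathcal H\times\mathcal R$ form a null set}.

\begin{theorem}\label{thm:conj}
The non-resistant pairs in $\mathcal H\times\mathcal R$ form a null set; that is, the Bochi--Fayad conjecture is true.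
\end{theorem}

We deduce this from a sharper statement, in which $H$ is arbitrary and only the rotation angle varies. A \emph{word} is a finite word in the two letters $H$ and $R$. For a word $W$ let $N(W)$ and $K(W)$ be the numbers of letters $H$ and $R$, and $|W|=N(W)+K(W)$. Given matrices $H$ and $R$, we also write $W$ for the product of the matrices in the order of the letters. When $R$ is the rotation
\[
R_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix},
\]
we write $W_\theta$ for this product.

Recall that for $d>0$ the \emph{$d$-dimensional Hausdorff content} of $E\subset\mathbb R$ is the infimum of $\sum_k|I_k|^d$ over all countable covers of $E$ by intervals $I_k$. It vanishes if and only if the $d$-dimensional Hausdorff measure vanishes, because a cover with $\sum_k|I_k|^d<\delta^d$ consists of intervals shorter than $\delta$. So $E$ has Hausdorff dimension $0$ if and only if its content vanishes for every $d\in(0,1]$, and the case $d=1$ says that $E$ is Lebesgue-null.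

\begin{theorem}\label{thm:main}
Let $H\in\mathcal H$ and $\lambda=\rho(H)>1$. There is a set $E_H\subset[0,\pi)$ of Hausdorff dimension $0$ such that for every $\theta\in[0,\pi)\setminus E_H$ there is $A<\infty$ with
\begin{equation}\label{eq:main}
\rho(W_\theta)\ \ge\ \lambda^{\,N(W)-A\,K(W)}\qquad\text{for all words }W.
\end{equation}
\end{theorem}

In words: each letter $H$ contributes its full factor $\lambda$, and each rotation costs at most a fixed factor $\lambda^{A}$, wherever it is placed. Equality holds for $W=H^N$. The last theorem shows that a bound of this form describes the norms up to the value of the constant, and that the exceptional set, small in measure, is large in the sense of Baire category. A $G_\delta$ is a countable intersection of open sets and an $F_\sigma$ a countable union of closed sets.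

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(i)] For almost every $(H,R)\in\mathcal H\times\mathcal R$ the property in Definition~\ref{def:resistant} holds with every exponent $\gamma<\log\rho(H)$, with $\varepsilon$ depending on $\gamma$. For no pair in $\mathcal H\times\mathcal R$ does it hold with an exponent $\gamma\ge\log\rho(H)$. Moreover, for almost every $(H,R)$ there is $A'$ such that
\[
\bigl|\log\|W\|-N(W)\log\rho(H)\bigr|\le A'\bigl(K(W)+1\bigr)\qquad\text{for all words }W.
\]
\item[(ii)] For every $H\in\mathcal H$, the set of $\theta\in(0,\pi)$ for which $(H,R_\theta)$ is not resistant is a dense $G_\delta$ of Hausdorff dimension $0$. The set of non-resistant pairs in $\mathcal H\times\mathcal R$ is a dense $G_\delta$ that contains a smooth hypersurface.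
\end{enumerate}
\end{theorem}

Section~\ref{sec:res} finds the angles at which resistance fails for an evident reason and explains why a direct count over words does not prove Theorem~\ref{thm:main}. Sections~\ref{sec:good} to~\ref{sec:parse} prove Theorem~\ref{thm:main}; the main idea is worked by hand in Section~\ref{sec:one}. Section~\ref{sec:pairs} deduces Theorems~\ref{thm:conj} and~\ref{thm:compl}.

\section{Resonant angles}\label{sec:res}

In Sections~\ref{sec:res} to~\ref{sec:parse} the matrix $H\in\mathcal H$ is fixed. Replacing $H$ by $-H$ changes each product at most by a sign, so we assume that the eigenvalues are $\lambda>1$ and $\lambda^{-1}$. Let $u$ and $s$ be unit eigenvectors for $\lambda$ and $\lambda^{-1}$, with the sign of $s$ chosen so that $s=R_\alpha u$ with $\alpha=\alpha(H)\in(0,\pi)$. Then $\det(u,s)=\sin\alpha$ and $\langle u,s\rangle=\cos\alpha$. Put $\ell=\log\lambda$.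

Consider first one rotation after a long run of $H$. In the basis $(u,s)$ the diagonal entries $a,d$ of $R_\theta$ are given by $a\det(u,s)=\det(R_\theta u,s)=\sin(\alpha-\theta)$ and $d\det(u,s)=\det(u,R_\theta s)=\sin(\alpha+\theta)$. Since $H^m$ is diagonal in this basis,
\begin{equation}\label{eq:trace}
\operatorname{tr}(H^mR_\theta)=\frac{\lambda^m\sin(\alpha-\theta)+\lambda^{-m}\sin(\alpha+\theta)}{\sin\alpha}.
\end{equation}
If $\theta\not\equiv\alpha\pmod\pi$, then $\rho(H^mR_\theta)\ge\frac12|\operatorname{tr}(H^mR_\theta)|$ is at least a constant times $\lambda^m$ for large $m$: the rotation costs a bounded factor. If $\theta\equiv\alpha$, the rotation carries the expanding line onto the contracting one, the trace tends to $0$, and all growth is lost. The same happens whenever any word does this.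

\begin{lemma}\label{lem:resonant}
Let $\theta\in\mathbb R$ and let $V$ be a word such that $V_\theta u$ is parallel to $s$. Then $H^mV_\theta$ is elliptic for all large $m$, and $(H,R_\theta)$ is not resistant. In particular $(H,R_\theta)$ is not resistant if $\theta\in(\alpha+\pi\mathbb Z)/k$ for some integer $k\ge1$.
\end{lemma}

\begin{proof}
In the basis $(u,s)$ we have $V_\theta=\left(\begin{smallmatrix}0&b\\ c'&d\end{smallmatrix}\right)$ and $H^m=\operatorname{diag}(\lambda^m,\lambda^{-m})$, so $|\operatorname{tr}(H^mV_\theta)|=\lambda^{-m}|d|<2$ for all large $m$. Given $c,\varepsilon,\gamma>0$, fix such an $m$ with $K(V)\le\varepsilon(m+|V|)$. The words $(H^mV)^q$, $q\ge1$, have a proportion at most $\varepsilon$ of letters $R$, their lengths tend to infinity, and their norms are bounded. So the inequality of Definition~\ref{def:resistant} fails for large $q$. For the last statement take $V=R^k$: the vector $R_\theta^ku=R_{k\theta}u$ is parallel to $s$ exactly when $k\theta\equiv\alpha\pmod\pi$.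
\end{proof}

Call $\theta$ \emph{resonant} if some word $V$ satisfies the hypothesis of the lemma. The resonant angles are dense, since $(\alpha+\pi\mathbb Z)/k$ has spacing $\pi/k$. This also shows that $A$ in Theorem~\ref{thm:main} is unbounded on every interval of angles: ellipticity of $H^mR_\theta^k$ persists for $\theta$ near a point of $(\alpha+\pi\mathbb Z)/k$, and there \eqref{eq:main} forces $m-Ak\le0$.

Why should one still expect resistance for most angles? The resonant angles are countable: Lemma~\ref{lem:mono} below shows that the line of $V_\theta u$ turns strictly monotonically with $\theta$, by the total amount $\pi K(V)$ over $[0,\pi]$, so $V$ is responsible for $K(V)$ resonant angles in $[0,\pi)$. An approximate resonance must be exponentially accurate to destroy a long run: by \eqref{eq:trace}, $H^mR_\theta$ can be elliptic only if $|\sin(\alpha-\theta)|<3\lambda^{-m}$. And words with few letters $R$ are few: the number of words of length $n$ with $K\le\varepsilon n$ is at most $\varepsilon^{-\varepsilon n}\sum_k\binom nk\varepsilon^k=\bigl(\varepsilon^{-\varepsilon}(1+\varepsilon)\bigr)^n$ for $\varepsilon\le1$,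 and the base tends to $1$ as $\varepsilon\to0$. Exponentially short windows of dangerous angles and slowly growing numbers of words suggest a Borel--Cantelli argument.

The obvious form of this argument fails. It would need the set of $\theta$ with $\|W_\theta\|<e^{\gamma|W|}$ to have measure exponentially small in $|W|$. But for fixed large $m$ the matrix $H^mR_\theta$ is elliptic on an open interval around $\alpha$, and every $\theta$ in this interval satisfies $\|(H^mR)^q_\theta\|<e^{\gamma q(m+1)}$ for large $q$. So along the words $(H^mR)^q$ the measure does not even tend to $0$. The failure of a long word has to be charged to the short piece that causes it, and a short piece that fails may be harmless once it is seen inside a longer piece. This calls for a notion of a harmless piece that is stable under concatenation, and for an organization of words by scales.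

\section{Good matrices}\label{sec:good}

Let $\mathbb P=\mathbb R/\pi\mathbb Z$ be the projective line, where $\varphi$ stands for the line spanned by $(\cos\varphi,\sin\varphi)$. Matrices in $SL(2,\mathbb R)$ act on $\mathbb P$, and $R_\theta$ acts as $\varphi\mapsto\varphi+\theta$. The \emph{angular length} of an arc is its length in the coordinate $\varphi$. For a smooth curve $v(x)$ of nonzero vectors, the angle $\varphi(x)$ of $v(x)$ satisfies
\begin{equation}\label{eq:angle}
\varphi'(x)=\frac{\det(v(x),v'(x))}{|v(x)|^2}.
\end{equation}
Applying this to $v(x)=M(\cos x,\sin x)$ shows that the action of $M\in SL(2,\mathbb R)$ on $\mathbb P$ has derivative $|Mv|^{-2}>0$ at the line of a unit vector $v$. In particular it preserves orientation, and its derivative at an eigenline with eigenvalue $\mu$ is $\mu^{-2}$.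

Give the line spanned by $au+bs$ the coordinates $y=a/b$ and $z=b/a=1/y$ in $\mathbb R\cup\{\infty\}$. Matrices act in these coordinates by real M\"obius maps, and $H$ acts as $y\mapsto\lambda^2y$, $z\mapsto\lambda^{-2}z$. Put
\[
S=\{|y|<1\},\qquad U=\{|z|<1\}.
\]
These are complementary open arcs, around the lines of $s$ and of $u$, with two common endpoints $e_1,e_2$. By \eqref{eq:angle} with $v=yu+s$ and with $v=u+zs$,
\begin{equation}\label{eq:C0}
\Bigl|\frac{d\varphi}{dy}\Bigr|=\frac{\sin\alpha}{(y+\cos\alpha)^2+\sin^2\alpha}\le\frac1{\sin\alpha},\qquad
\Bigl|\frac{d\varphi}{dz}\Bigr|=\frac{\sin\alpha}{(z+\cos\alpha)^2+\sin^2\alpha}\le\frac1{\sin\alpha}.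
\end{equation}

\begin{definition}\label{def:good}
A matrix $g\in SL(2,\mathbb R)$ is \emph{good} if $gU\cap S=\emptyset$, and \emph{bad} otherwise.
\end{definition}

If $g$ is good, then $gU\subset U$: the set $gU$ lies in $U\cup\{e_1,e_2\}$, and being open it cannot contain $e_i$ without meeting $S$. The condition also reads $U\cap g^{-1}S=\emptyset$, so $g^{-1}S\subset S$ for the same reason. Conversely $gU\subset U$ implies goodness, so $H$ is good and products of good matrices are good. A good matrix need not expand vectors; the point is that it does not undo the expansion produced by the factors $H$ around it. To measure this we need a metric on $U$ that no good matrix expands.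

The \emph{Hilbert metric} of a bounded interval $(a,b)$ has density $\frac12\bigl(\frac1{x-a}+\frac1{b-x}\bigr)$ with respect to $|dx|$; integrating,
\[
d_{(a,b)}(x,x')=\frac12\Bigl|\log\frac{(x'-a)(b-x)}{(x-a)(b-x')}\Bigr|.
\]
The fraction is a cross-ratio of $a,x,x',b$, so a M\"obius map of one interval onto another is an isometry of their Hilbert metrics. On $(-1,1)$ the density is $1/(1-x^2)\ge1$, and $\operatorname{artanh}$ is an isometry onto $\mathbb R$, so the metric is complete. Let $d_S$ and $d_U$ be the Hilbert metrics of $(-1,1)$ in the coordinate $y$ on $S$ and $z$ on $U$.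

\begin{lemma}\label{lem:contract}
\begin{enumerate}
\item[(a)] If $g$ is good, then $g\colon U\to U$ does not increase $d_U$ and $g^{-1}\colon S\to S$ does not increase $d_S$.
\item[(b)] For $a\ge0$ the maps $H^a\colon U\to U$ and $H^{-a}\colon S\to S$ are $\lambda^{-2a}$-Lipschitz for $d_U$ and $d_S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the relevant coordinate the map is a M\"obius map of $(-1,1)$ onto an interval $(a,b)\subset(-1,1)$, hence an isometry onto $(a,b)$ with its own Hilbert metric. The inclusion of $(a,b)$ in $(-1,1)$ does not increase distances, since $\frac1{x+1}\le\frac1{x-a}$ and $\frac1{1-x}\le\frac1{b-x}$ for $x\in(a,b)$.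

(b) The map is $x\mapsto qx$ with $q=\lambda^{-2a}\le1$. It multiplies the length element at $x$ by $q\,\frac{1-x^2}{1-q^2x^2}\le q$.
\end{proof}

The next statement is the only source of growth in the paper.

\begin{proposition}\label{prop:growth}
Let $g_1,\dots,g_q$ be good, let $a_1,\dots,a_q\ge0$ be integers, and $a=\sum a_i$. Then $M=g_1H^{a_1}\cdots g_qH^{a_q}$ satisfies $\rho(M)\ge\lambda^a$.
\end{proposition}

\begin{proof}
If $a=0$ this holds because $\det M=1$. Let $a>0$. By Lemma~\ref{lem:contract}, $M$ maps the complete metric space $(U,d_U)$ into itself with Lipschitz constant $\lambda^{-2a}<1$, so it has a fixed point $z_0\in U$ by the contraction principle. This is an eigenline of $M$, with a real eigenvalue $\mu$. If $f$ is the map in the coordinate $z$, the Lipschitz bound gives $|f'(z)|\,\frac{1-z^2}{1-f(z)^2}\le\lambda^{-2a}$, and at $z_0$ the fraction equals $1$. The derivative at a fixed point does not depend on the coordinate, so $f'(z_0)=\mu^{-2}$ by the remark after \eqref{eq:angle}. Hence $|\mu|\ge\lambda^a$.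
\end{proof}

The spectral radius of $W_\theta$ does not change under a cyclic permutation of the letters, which conjugates the product. So \eqref{eq:main} holds for a word $w$ as soon as $w$, read cyclically, can be cut into \emph{blocks} $B$ with $B_\theta$ good and $N(B)\le AK(B)$, and \emph{free} letters $H$ between them: the blocks absorb at most $AK(w)$ letters $H$, and each remaining letter yields a factor $\lambda$. Working with the spectral radius rather than the norm has the advantage that a cyclic word has no ends.

\section{One scale, by hand}\label{sec:one}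

In this section only, let $H=\operatorname{diag}(\lambda,\lambda^{-1})$, so that $\alpha=\pi/2$, $z=\tan\varphi$, $U=(-\frac\pi4,\frac\pi4)$ and $S=(\frac\pi4,\frac{3\pi}4)$.

The rotation $R_\theta$ is bad for every $\theta\in(0,\pi)$, since it moves $U$ to a different arc of the same length. To make it good we pad it with letters $H$. Let $D\ge1$ and $\beta=\arctan\lambda^{-2D}$. The matrix $H^DR_\theta H^D$ is bad if and only if $R_\theta H^DU$ meets $H^{-D}S$. Now
\[
R_\theta H^DU=(\theta-\beta,\theta+\beta),\qquad H^{-D}S=\bigl(\tfrac\pi2-\beta,\tfrac\pi2+\beta\bigr),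
\]
so
\begin{equation}\label{eq:onewindow}
H^DR_\theta H^D\ \text{ is bad}\iff \operatorname{dist}\bigl(\theta,\tfrac\pi2+\pi\mathbb Z\bigr)<2\beta .
\end{equation}
The padding shrinks both arcs exponentially, the rotation moves one past the other at unit speed, and the bad angles form a window of length $4\beta<4\lambda^{-2D}$.

Let $\theta\in[0,\pi)$ lie outside this window, which for $\theta\neq\pi/2$ is the case for large $D$. Let $w$ be a word with $K(w)\ge1$ in which, read cyclically, each $R$ is followed by at least $2D$ letters $H$ before the next $R$. Give each $R$ the $D$ letters on its left and the $D$ letters on its right. This cuts $w$ into $K(w)$ good blocks $H^DRH^D$ and $N(w)-2DK(w)$ free letters, and Proposition~\ref{prop:growth} gives $\rho(w_\theta)\ge\lambda^{N(w)-2DK(w)}$. This is \eqref{eq:main} with $A=2D$ for words with well separated rotations.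

In a general word, rotations closer than $2D$ cannot be padded separately, so we merge them and pad the cluster. The blocks are now
\begin{equation}\label{eq:level1}
H^DRH^{a_1}R\cdots H^{a_{r-1}}RH^D,\qquad r\ge1,\quad 0\le a_i<2D.
\end{equation}
They satisfy $N\le 2Dr=2DK$, and we shall see that each is bad only in $O(r)$ windows of length $O(\lambda^{-2D})$. But we cannot discard all these windows. By \eqref{eq:onewindow} the block $H^DR^rH^D$ is bad when $r\theta$ is within $2\beta$ of $\frac\pi2+\pi\mathbb Z$. If $\theta/\pi$ is irrational, the multiples $r\theta$ are dense modulo $\pi$, so for almost every $\theta$ and every $D$ some block \eqref{eq:level1} is bad.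

The way out is visible in the same example. Suppose that $H^DR^rH^D$ is bad at $\theta$ only for large $r$. Then its $r$ rotations can pay for more padding: the word $H^{D'}\,H^DR^rH^D\,H^{D'}$ has $N/K=2(D+D')/r$, which stays bounded for $D'$ of order $r$, and its bad angles have total length $4\arctan\lambda^{-2(D+D')}$, far smaller than before. So the plan is as follows. Choose paddings $D_1\ll D_2\ll\cdots$. At level $j$, keep the blocks that are good. Pad the bad ones with $D_{j+1}$ free letters on each side, merging those that are too close. Discard an angle only if a block with \emph{few} rotations, compared with $D_j$, is bad there. Three things have to be shown.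
\begin{enumerate}
\item Each padded block is bad only in $O(K)$ windows of length $O(\lambda^{-2D_j})$ (Section~\ref{sec:windows}).
\item The discarded angles form a small set, and at the other angles all blocks of all levels satisfy $N\le AK$ with one constant $A$ (Section~\ref{sec:blocks}).
\item For a given cyclic word the procedure ends with good blocks only (Section~\ref{sec:parse}).
\end{enumerate}

\section{Windows of bad angles}\label{sec:windows}

We return to a general $H$. The computation \eqref{eq:onewindow} used two facts, short arcs and unit speed, and both persist. At higher levels the padding is interrupted by good blocks of lower levels, so we need short arcs for such interrupted paddings. Put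
\[
C_1=\frac{2}{(1-\lambda^{-4})\sin\alpha}>2 .
\]

\begin{lemma}[short arcs]\label{lem:short}
Let $T=H^{a_0}g_1H^{a_1}\cdots g_mH^{a_m}$ with $m\ge0$, all $g_i$ good, $a_i\ge0$ and $\sum a_i\ge D$. If $a_0\ge1$, then $T^{-1}S$ has angular length at most $C_1\lambda^{-2D}$. If $a_m\ge1$, then $TU$ has angular length at most $C_1\lambda^{-2D}$.
\end{lemma}

\begin{proof}
We have $T^{-1}S=H^{-a_m}g_m^{-1}\cdots g_1^{-1}H^{-a_0}S$. The arc $H^{-a_0}S$ is $\{|y|<q\}$ with $q=\lambda^{-2a_0}\le\lambda^{-2}$, and its $d_S$-length is $2\int_0^q\frac{dy}{1-y^2}\le\frac{2q}{1-q^2}\le\frac{2\lambda^{-2a_0}}{1-\lambda^{-4}}$. By Lemma~\ref{lem:contract} the remaining maps send $S$ into $S$ and multiply $d_S$-lengths by at most $\lambda^{-2(a_1+\dots+a_m)}$. So $T^{-1}S$ has $d_S$-length at most $2\lambda^{-2D}/(1-\lambda^{-4})$. The $y$-length is at most the $d_S$-length, and \eqref{eq:C0} converts it to angular length. For $TU=H^{a_0}g_1\cdots g_mH^{a_m}U$ the innermost arc is $H^{a_m}U=\{|z|<\lambda^{-2a_m}\}$, and the same estimates apply with $z$ and $d_U$.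
\end{proof}

The condition $a_0\ge1$ is needed because $S$ has infinite $d_S$-length: the first map applied to it must bring it to finite length. It fails for $g_1^{-1}$, which may map $S$ onto $S$.

To follow the motion of points as $\theta$ varies we lift to $\mathbb R$. Since $H$ acts on $\mathbb P$ as a diffeomorphism with positive derivative, it has a smooth lift $h\colon\mathbb R\to\mathbb R$ with $h'>0$ and $h(\varphi+\pi)=h(\varphi)+\pi$. For a word $W$ and $\theta\in\mathbb R$ let $\widehat W_\theta\colon\mathbb R\to\mathbb R$ be the composition, in the order of the letters, of the maps $h$ (for $H$) and $\varphi\mapsto\varphi+\theta$ (for $R$). It is an increasing lift of the action of $W_\theta$, and $\widehat W_\theta^{-1}$ is an increasing lift of the action of $W_\theta^{-1}$.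

\begin{lemma}[monotonicity]\label{lem:mono}
Let $W$ be a word and $\varphi\in\mathbb R$.
\begin{enumerate}
\item[(a)] $\partial_\theta\widehat W_\theta(\varphi)\ge0$, with strict inequality if $K(W)\ge1$, and $\partial_\theta\widehat W_\theta(\varphi)\ge1$ if the first letter of $W$ is $R$. Also $\widehat W_{\theta+\pi}(\varphi)=\widehat W_\theta(\varphi)+\pi K(W)$.
\item[(b)] $\partial_\theta\widehat W^{-1}_\theta(\varphi)\le0$, and $\partial_\theta\widehat W^{-1}_\theta(\varphi)\le-1$ if the last letter of $W$ is $R$. Also $\widehat W^{-1}_{\theta+\pi}(\varphi)=\widehat W^{-1}_\theta(\varphi)-\pi K(W)$.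
\end{enumerate}
\end{lemma}

\begin{proof}
By the chain rule, $\partial_\theta\widehat W_\theta(\varphi)$ is a sum with one term for each way of writing $W=XRX'$, namely the derivative of the map $\widehat X_\theta$ at the point $\theta+\widehat{X'}_\theta(\varphi)$. Each term is positive, and it equals $1$ when $X$ is empty. All maps commute with the translation by $\pi$, so replacing $\theta$ by $\theta+\pi$ adds $\pi$ once for each letter $R$. The inverse is the composition, in reverse order, of $h^{-1}$ and $\varphi\mapsto\varphi-\theta$; the terms are now negative, and the outermost map comes from the last letter of $W$.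
\end{proof}

This is where $\det H>0$ enters. For a matrix of negative determinant the lift $h$ would be decreasing, and the terms of the sum would have both signs.

In \eqref{eq:onewindow} both arcs were short. For a cluster $G=RH^aR$ in place of $R$ this is no longer so: if the right-hand $R$ carries the short arc $H^DU$ close to the line of $s$, then $H^a$ stretches it by a factor of order $\lambda^{2a}$. We therefore do not estimate the image of an arc under $G$. We only follow single points through $G$, forward or backward, and ask when they fall into one of the two short arcs.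

\begin{lemma}[windows]\label{lem:windows}
Let $J\subset[0,\pi)$ be an interval and $0<\eta<\pi$. Let $B=XGX'$ be a word in which $G$ begins and ends with $R$ (possibly $G=R$). Suppose that for all $\theta\in J$ the arcs $X_\theta^{-1}S$ and $X'_\theta U$ have angular length at most $\eta$. Then $\{\theta\in J:B_\theta\text{ is bad}\}$ is covered by at most $6K(B)$ intervals of length at most $\eta$.
\end{lemma}

\begin{proof}
Let $\theta\in J$ and let $B_\theta$ be bad. Then the open arcs $I_1=G_\theta X'_\theta U$ and $I_2=X_\theta^{-1}S$ meet. Either an endpoint of $I_1$ lies in $I_2$, or the connected set $I_2$ avoids the boundary of $I_1$, so that $I_2\subset I_1$ and both endpoints of $I_2$ lie in $\overline{I_1}$. Thus one of three conditions holds: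
\[
(\mathrm a_i)\quad (GX')_\theta\,e_i\in X_\theta^{-1}\overline S\quad(i=1,2),\qquad\qquad(\mathrm b)\quad (XG)_\theta^{-1}e_1\in X'_\theta\overline U .
\]
Choose lifts $\sigma_1<\sigma_2<\sigma_1+\pi$ of $e_1,e_2$, numbered so that $[\sigma_1,\sigma_2]$ projects to $\overline S$ and $[\sigma_2,\sigma_1+\pi]$ to $\overline U$. For each condition we define a smooth function $f\colon\mathbb R\to\mathbb R$ with
\begin{equation}\label{eq:f}
f'\ge1,\qquad f(\pi)-f(0)=\pi K(B),
\end{equation}
such that, for $\theta\in J$, the condition implies $f(\theta)\in[0,\eta]+\pi\mathbb Z$.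

For $(\mathrm a_i)$ let $f(\theta)=\widehat{(GX')}_\theta(\sigma_i)-\widehat X_\theta^{-1}(\sigma_1)$. By Lemma~\ref{lem:mono} the first term has derivative at least $1$, since $G$ begins with $R$, and the subtracted term is nonincreasing; the increments over $[0,\pi]$ add up to $\pi K(GX')+\pi K(X)$. The arc $X_\theta^{-1}\overline S$ lifts to the interval $[\widehat X_\theta^{-1}(\sigma_1),\widehat X_\theta^{-1}(\sigma_2)]$, of length at most $\eta$ for $\theta\in J$. Condition $(\mathrm a_i)$ says that $\widehat{(GX')}_\theta(\sigma_i)$ lies in this interval up to a multiple of $\pi$.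

For $(\mathrm b)$ let $f(\theta)=\widehat{X'}_\theta(\sigma_1+\pi)-\widehat{(XG)}_\theta^{-1}(\sigma_1)$. The first term is nondecreasing, the subtracted term has derivative at most $-1$ since $G$ ends with $R$, and the increments add up to $\pi K(X')+\pi K(XG)$. The arc $X'_\theta\overline U$ lifts to an interval of length at most $\eta$ with right endpoint $\widehat{X'}_\theta(\sigma_1+\pi)$, and $(\mathrm b)$ says that $\widehat{(XG)}_\theta^{-1}(\sigma_1)$ lies in it up to a multiple of $\pi$.

Now let $f$ satisfy \eqref{eq:f}. For each $k\in\mathbb Z$ the set $\{\theta\in J:f(\theta)\in[k\pi,k\pi+\eta]\}$ is an interval of length at most $\eta$. If it is nonempty, then $k\pi\in[f(0)-\eta,\,f(0)+\pi K(B)]$, an interval of length less than $\pi(K(B)+1)$, which contains at most $K(B)+1\le2K(B)$ multiples of $\pi$. Three conditions give at most $6K(B)$ intervals.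
\end{proof}

\section{Blocks, weights and the exceptional set}\label{sec:blocks}

\subsection{Partitions of the angles}
Which blocks arise at level $j+1$ depends on which blocks of level $j$ are bad, and so on $\theta$. But Lemma~\ref{lem:windows} needs arcs that are short throughout an interval of angles, so the good blocks inside a padding must be good throughout that interval. We therefore decide goodness not at a point but on the intervals of a partition, chosen as fine as the windows of the current level.

Fix integers $\kappa\ge2$ and $D_1\ge1$ and a number $\tau\in(0,\frac12]$. Put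
\[
D_j=\kappa^{j-1}D_1,\qquad \eta_j=C_1\lambda^{-2D_j}\qquad(j\ge1),
\]
and assume $\eta_1<\pi$. Note that $D_j\ge2^{j-1}D_1\ge jD_1$. Let $\mathcal J_1=\{[0,\pi)\}$. For $j\ge1$ let $\mu_{j+1}=\pi2^{-b}$, where $b\ge0$ is the largest integer with $\pi2^{-b}\ge\eta_j$, so that
\[
\eta_j\le\mu_{j+1}<2\eta_j,
\]
and let $\mathcal J_{j+1}$ be the partition of $[0,\pi)$ into the intervals $[k\mu_{j+1},(k+1)\mu_{j+1})$. As $\eta_j$ decreases, each $J'\in\mathcal J_{j+1}$ lies in a unique $J\in\mathcal J_j$, its \emph{parent}. Intervals are always considered together with their level. Let $J_j(\theta)$ be the element of $\mathcal J_j$ that contains $\theta$.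

A word $B$ is \emph{$J$-good} if $B_\theta$ is good for all $\theta\in J$, and \emph{$J$-bad} otherwise. A $J$-good word is $J'$-good for every $J'\subset J$.

\subsection{Blocks}
Let $\mathcal W^+$ and $\mathcal W^-$ be sets of words, to be thought of as good and bad blocks. A \emph{spacer with $d$ free letters} is a word that can be written as $H^{a_0}g_1H^{a_1}\cdots g_mH^{a_m}$ with $m\ge0$, $g_k\in\mathcal W^+$, $a_k\ge0$ and $\sum a_k=d$. For an integer $D\ge1$ let $\mathcal C(\mathcal W^+,\mathcal W^-;D)$ be the set of \emph{composites}
\[
T_0\,b_1\,T_1\,b_2\cdots b_r\,T_r,\qquad r\ge1,\quad b_i\in\mathcal W^-,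
\]
where $T_1,\dots,T_{r-1}$ are spacers with fewer than $2D$ free letters, $T_0$ is a spacer with $D$ free letters and $a_0\ge1$, and $T_r$ is a spacer with $D$ free letters and $a_m\ge1$.

At level $0$ the only block is $R$, and we declare it bad: $\mathcal B_0^+([0,\pi))=\emptyset$ and $\mathcal B_0^-([0,\pi))=\{R\}$. For $j\ge1$ we define recursively, for $J\in\mathcal J_j$,
\[
\mathcal C_j(J)=\mathcal C\bigl(\mathcal B^+_{j-1}(J),\mathcal B^-_{j-1}(J);D_j\bigr),\qquad
\mathcal B_j(J)=\mathcal B_{j-1}^+(J)\cup\mathcal C_j(J),
\]
and, for $J'\in\mathcal J_{j+1}$ with parent $J$, we let $\mathcal B_j^+(J')$ and $\mathcal B_j^-(J')$ be the sets of $J'$-good and of $J'$-bad words in $\mathcal B_j(J)$. The elements of $\mathcal B_j(J)$ are the \emph{blocks of level $j$ over $J$}. The blocks of level $1$ are the words \eqref{eq:level1} with $D=D_1$. By induction every block contains a letter $R$. A block inherited from $\mathcal B^+_{j-1}(J)$ is $J$-good and stays good on subintervals, so only new composites can be bad: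
\begin{equation}\label{eq:badnew}
\mathcal B_j^-(J')\subset\mathcal C_j(J)\qquad(J'\in\mathcal J_{j+1}\text{ with parent }J,\ j\ge1).
\end{equation}

\begin{lemma}\label{lem:count}
Let $j\ge1$, $J\in\mathcal J_j$ and $B\in\mathcal C_j(J)$. Then $B$ is $J'$-bad for at most $12K(B)$ intervals $J'\in\mathcal J_{j+1}$ with parent $J$.
\end{lemma}

\begin{proof}
Write $B=T_0FT_r$ with $F=b_1T_1\cdots b_r$. As $F$ contains a letter $R$, we have $F=H^pGH^{p'}$ with $p,p'\ge0$ and $G$ beginning and ending with $R$. Put $X=T_0H^p$ and $X'=H^{p'}T_r$. These are spacers with at least $D_j$ free letters, built from $J$-good words; $X$ begins and $X'$ ends with a free letter. By Lemma~\ref{lem:short} the arcs $X_\theta^{-1}S$ and $X'_\theta U$ have angular length at most $\eta_j$ for $\theta\in J$. By Lemma~\ref{lem:windows} the bad angles of $B$ in $J$ lie in at most $6K(B)$ intervals of length at most $\eta_j\le\mu_{j+1}$, and each of these meets at most two elements of $\mathcal J_{j+1}$.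
\end{proof}

\subsection{Weights}
There are infinitely many blocks at each level, and we must both count the ones with few rotations and keep the ratio $N/K$ bounded. One quantity does both. Give a word the weight $p(W)=e^{-sK(W)+tN(W)}$ with $s,t>0$, and put $p(\mathcal W)=\sum_{W\in\mathcal W}p(W)\in[0,\infty]$ for a set of words. If $p(\mathcal W)<1$, then every $W\in\mathcal W$ has $tN(W)<sK(W)$, and at most $e^{sk}$ words of $\mathcal W$ have $K\le k$. Since $p(WW')=p(W)p(W')$, the weight of the composites is bounded by a product of geometric series.

\begin{lemma}\label{lem:weightcomp}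
Let $p(W)=e^{-sK(W)+tN(W)}$ with $s,t>0$, let $D\ge1$ and $Q=2De^{4tD}$. If $p(\mathcal W^+)\le1-e^{-t}$ and $Y=p(\mathcal W^-)$ satisfies $QY\le\frac12$, then $p\bigl(\mathcal C(\mathcal W^+,\mathcal W^-;D)\bigr)\le2Q^2Y$.
\end{lemma}

\begin{proof}
Summing over all decompositions can only overcount words. Let $Z=p(\mathcal W^+)$. There are $\binom{d+m}m$ ways to write $d=a_0+\dots+a_m$ with $a_k\ge0$, so the spacers with $d$ free letters have total weight at most
\[
e^{td}\sum_{m\ge0}\binom{d+m}{m}Z^m=e^{td}(1-Z)^{-(d+1)}\le e^{t(2d+1)}.
\]
For $T_0$ and $T_r$ we have $d=D$ and $e^{t(2D+1)}\le Q$. For an interior spacer there are $2D$ values $0\le d\le2D-1$, each contributing at most $e^{t(4D-1)}$, in total at most $Q$. Hence the composites weigh at most $\sum_{r\ge1}Q^{r+1}Y^r=Q^2Y\sum_{r\ge1}(QY)^{r-1}\le2Q^2Y$.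
\end{proof}

So the new composites are light if the bad blocks are very light. We fix the constants accordingly. Put
\[
t=\frac{\tau\ell}{16\kappa},\qquad\zeta=1-e^{-t}\in(0,1).
\]
Call $D_1$ \emph{admissible} (for $\kappa,\tau$) if $\eta_1<\pi$ and
\begin{equation}\label{eq:D1}
\sum_{j\ge1}8\kappa^2D_j^2\,\lambda^{-\tau D_j/2}\le\frac\zeta2 .
\end{equation}
All large $D_1$ are admissible: $x^2\lambda^{-\tau x/2}\le\lambda^{-\tau x/4}$ for large $x$, and $D_j\ge jD_1$, so the sum is at most $8\kappa^2\sum_j\lambda^{-\tau jD_1/4}$, which tends to $0$ as $D_1\to\infty$. Fix an admissible $D_1$, let $Q_j=2D_je^{4tD_j}$, and define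
\[
s_1=\log\frac{4Q_1^2}{\zeta}>0,\qquad s_{j+1}=s_j+2^{-j},\qquad s_\infty=s_1+1,\qquad p_j(W)=e^{-s_jK(W)+tN(W)}.
\]
Then $s_j<s_\infty$ and $p_{j+1}\le p_j$. The small increase of $s$ from level to level will absorb the factor $K(B)$ in Lemma~\ref{lem:count}. Put
\[
Z_j(J)=p_j\bigl(\mathcal B_j(J)\bigr)\quad(J\in\mathcal J_j),\qquad Y_j(J')=p_{j+1}\bigl(\mathcal B^-_j(J')\bigr)\quad(J'\in\mathcal J_{j+1}).
\]

The interval $[0,\pi)\in\mathcal J_1$ is \emph{accepted}. For $j\ge1$, an interval $J'\in\mathcal J_{j+1}$ whose parent is accepted is \emph{accepted} if $Y_j(J')\le\lambda^{-\tau D_j}$ and \emph{rejected} otherwise. An interval whose parent is not accepted is neither. Let $\Theta=\Theta(\kappa,\tau,D_1)$ be the union of the rejected intervals of all levels. By induction on $j$, if $\theta\notin\Theta$ then $J_j(\theta)$ is accepted for all $j$.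

Acceptance is the precise form of the rule in Section~\ref{sec:one}. Over an accepted $J'$ every bad block $b$ has $p_{j+1}(b)\le\lambda^{-\tau D_j}$, that is, $s_{j+1}K(b)\ge tN(b)+\tau\ell D_j$: it contains at least of order $D_j$ rotations. The padding by $2D_{j+1}=2\kappa D_j$ letters multiplies its weight by only $e^{2t\kappa D_j}=\lambda^{\tau D_j/8}$.

\begin{lemma}\label{lem:Z}
$Z_j(J)\le\zeta$ for every $j\ge1$ and every accepted $J\in\mathcal J_j$.
\end{lemma}

\begin{proof}
We show by induction that $Z_j(J)\le\frac\zeta2+\sum_{i<j}8\kappa^2D_i^2\lambda^{-\tau D_i/2}$, which is at most $\zeta$ by \eqref{eq:D1}. For $j=1$ apply Lemma~\ref{lem:weightcomp} with $\mathcal W^+=\emptyset$, $\mathcal W^-=\{R\}$ and $Y=e^{-s_1}=\zeta/(4Q_1^2)$: then $Q_1Y\le\frac14$ and $Z_1\le2Q_1^2Y=\zeta/2$.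

Let $J'\in\mathcal J_{j+1}$ be accepted, with parent $J$, which is accepted. Then $p_{j+1}(\mathcal B_j^+(J'))\le Z_j(J)\le\zeta$. With $Y=Y_j(J')\le\lambda^{-\tau D_j}$, $D_{j+1}=\kappa D_j$ and $8t\kappa=\tau\ell/2$ we get
\[
2Q_{j+1}^2Y=8\kappa^2D_j^2\,e^{8t\kappa D_j}\,Y\le8\kappa^2D_j^2\,\lambda^{-\tau D_j/2}\le\tfrac12,
\]
the last step by \eqref{eq:D1}. As $Q_{j+1}\ge1$, this gives $Q_{j+1}Y\le\frac14$, and Lemma~\ref{lem:weightcomp} yields
\[
Z_{j+1}(J')\le p_{j+1}\bigl(\mathcal B_j^+(J')\bigr)+p_{j+1}\bigl(\mathcal C_{j+1}(J')\bigr)\le Z_j(J)+8\kappa^2D_j^2\lambda^{-\tau D_j/2}.\qedhere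
\]
\end{proof}

\subsection{The size of the rejected set}
Each block is bad on few children of $J$, and the blocks have total weight at most $1$. So few children can carry a bad weight above the threshold.

\begin{lemma}\label{lem:nu}
The number $\nu_j$ of rejected intervals in $\mathcal J_{j+1}$ satisfies $\nu_j\le24\cdot2^j\lambda^{(2/\kappa+\tau)D_j}$.
\end{lemma}

\begin{proof}
Let $J\in\mathcal J_j$ be accepted, and let $J'$ run over the intervals of $\mathcal J_{j+1}$ with parent $J$. By \eqref{eq:badnew} and Lemma~\ref{lem:count}, then by $p_{j+1}(B)=e^{-2^{-j}K(B)}p_j(B)$ and $xe^{-x}\le1$, and finally by Lemma~\ref{lem:Z},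
\[
\sum_{J'}Y_j(J')\le\sum_{B\in\mathcal C_j(J)}12K(B)\,e^{-2^{-j}K(B)}p_j(B)\le12\cdot2^jZ_j(J)\le12\cdot2^j .
\]
Each rejected $J'$ contributes more than $\lambda^{-\tau D_j}$, so at most $12\cdot2^j\lambda^{\tau D_j}$ of them are rejected. It remains to count parents: $|\mathcal J_1|=1$, and for $j\ge2$, using $C_1>2$,
\[
|\mathcal J_j|=\frac\pi{\mu_j}\le\frac\pi{\eta_{j-1}}=\frac\pi{C_1}\lambda^{2D_{j-1}}<2\lambda^{2D_j/\kappa}.\qedhere
\]
\end{proof}

The rejected intervals of $\mathcal J_{j+1}$ have length less than $2\eta_j=2C_1\lambda^{-2D_j}$. Let $d\in(0,1]$ and suppose that $\delta=2d-2/\kappa-\tau>0$. Since $(2C_1)^d\le2C_1$ and $D_j\ge jD_1$, the $d$-dimensional Hausdorff content of $\Theta(\kappa,\tau,D_1)$ is at most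
\begin{equation}\label{eq:content}
\sum_{j\ge1}\nu_j(2\eta_j)^d\le48C_1\sum_{j\ge1}2^j\lambda^{-\delta D_j}\le48C_1\sum_{j\ge1}\bigl(2\lambda^{-\delta D_1}\bigr)^j\ \longrightarrow\ 0\qquad(D_1\to\infty).
\end{equation}
The roles of the parameters are visible in $\delta$. The term $2/\kappa$ is the price of the dependence of the blocks on the parent interval, and it is small when the scales are far apart. The term $\tau$ is the price of the acceptance threshold. For Lebesgue measure alone, $d=1$, the choice $\kappa=2$, $\tau=\frac12$ suffices.

\section{Parsing a periodic word}\label{sec:parse}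

\begin{proposition}\label{prop:det}
Let $D_1$ be admissible and $\theta\in[0,\pi)\setminus\Theta(\kappa,\tau,D_1)$. Then \eqref{eq:main} holds with $A=s_\infty/t$.
\end{proposition}

\begin{proof}
All intervals $J_j=J_j(\theta)$ are accepted. Write $\mathcal B_0=\{R\}$, $\mathcal B_j=\mathcal B_j(J_j)$ for $j\ge1$, and $\mathcal B_j^\pm=\mathcal B_j^\pm(J_{j+1})$, $\mathcal C_{j+1}=\mathcal C_{j+1}(J_{j+1})$ for $j\ge0$. Thus $\mathcal B_j$ is the disjoint union of $\mathcal B_j^+$ and $\mathcal B_j^-$, $\mathcal C_{j+1}=\mathcal C(\mathcal B_j^+,\mathcal B_j^-;D_{j+1})$ and $\mathcal B_{j+1}=\mathcal B_j^+\cup\mathcal C_{j+1}$. By Lemma~\ref{lem:Z} every $B\in\mathcal B_j$, $j\ge1$, has $p_j(B)<1$, so $tN(B)<s_jK(B)$. Together with $N(R)=0$ this gives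
\begin{equation}\label{eq:budget}
N(B)\le A\,K(B)\qquad(B\in\mathcal B_j,\ j\ge0).
\end{equation}

Let $w$ be a word of length $n$. If $K(w)=0$, then $\rho(w_\theta)=\lambda^{N(w)}$. If $N(w)\le AK(w)$, then \eqref{eq:main} holds because $\det w_\theta=1$ gives $\rho(w_\theta)\ge1$. So assume
\[
K(w)\ge1,\qquad N(w)>AK(w).
\]
Let $\omega\colon\mathbb Z\to\{H,R\}$ be the $n$-periodic sequence with $\omega(1)\cdots\omega(n)=w$. An \emph{interval} is a nonempty finite set of consecutive integers, and $\omega|I$ is the word read on $I$. A \emph{parsing of level $j$} is a family $\mathcal I$ of pairwise disjoint intervals that is invariant under the shift by $n$, covers all positions of the letter $R$, and satisfies $\omega|I\in\mathcal B_j$ for $I\in\mathcal I$. Positions not covered by $\mathcal I$ are \emph{gaps}; they carry the letter $H$. An interval $I\in\mathcal I$ is \emph{good} or \emph{bad} according as $\omega|I$ is in $\mathcal B_j^+$ or $\mathcal B_j^-$. The shift by $n$ preserves gaps, good intervals and bad intervals. If there is a bad interval, the bad intervals form a bi-infinite sequence ordered from left to right; two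 consecutive ones are \emph{linked} if fewer than $2D_{j+1}$ gaps lie between them.

\medskip\noindent\emph{Step 1: in a parsing, every $n$ consecutive positions contain at least $N(w)-AK(w)>0$ gaps.}
An interval $I\in\mathcal I$ is disjoint from $I+n\in\mathcal I$, so $|I|\le n$ and $I$ projects injectively to $\mathbb Z/n\mathbb Z$. Intervals that are not shifts of each other by multiples of $n$ have disjoint projections. Summing \eqref{eq:budget} over representatives modulo shifts, we see that at most $AK(w)$ of the $N(w)$ letters $H$ in a period are covered.

\medskip\noindent\emph{Step 2: if a parsing of level $j$ has a bad interval, then some pair of consecutive bad intervals is not linked.}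
Suppose all pairs are linked. Let $I$ be bad, $q\ge1$, $D=D_{j+1}$, and let $V$ be the word read from the first position of $I$ to the last position of $I+qn$. Then $V=b_1T_1\cdots T_{r-1}b_r$, where the $b_i\in\mathcal B_j^-$ are the words of the bad intervals and each $T_i$ consists of entire good intervals and fewer than $2D$ gaps. So $H^DVH^D\in\mathcal C_{j+1}\subset\mathcal B_{j+1}$, and \eqref{eq:budget} gives $N(V)\le N(V)+2D\le AK(V)$. On the other hand $V=(w')^qb$ with $w'$ a cyclic permutation of $w$ and $b=\omega|I$, so
\[
N(V)-AK(V)=q\bigl(N(w)-AK(w)\bigr)+N(b)-AK(b)\to\infty\qquad(q\to\infty).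
\]
This is a contradiction. Note that \eqref{eq:budget} was applied to a block that need not occur in $\omega$; this is why the weights were summed over all blocks.

\medskip\noindent\emph{Step 3: there is a parsing $\mathcal I_j$ of every level $j\ge0$.}
Let $\mathcal I_0$ consist of the singletons at the letters $R$. Let $\mathcal I_j$ be given and $D=D_{j+1}$. If there is no bad interval, $\mathcal I_{j+1}=\mathcal I_j$ is a parsing of level $j+1$, since $\mathcal B_j^+\subset\mathcal B_{j+1}$. Otherwise, by Step 2 and periodicity, unlinked pairs occur arbitrarily far to the left and to the right, so the bad intervals split into finite maximal chains $I_1<\dots<I_r$ ($r\ge1$) of consecutively linked intervals. To such a chain assign the interval $\hat I$ from the $D$-th gap to the left of $I_1$ to the $D$-th gap to the right of $I_r$; these gaps exist by Step 1. See Figure~\ref{fig:parse}.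

Between two neighboring chains there are $M\ge2D$ gaps. Numbering them $1,\dots,M$ from the left, the left chain extends to gap $D$ and the right chain to gap $M-D+1>D$. Hence the intervals $\hat I$ are pairwise disjoint, and the only bad intervals that $\hat I$ meets are those of its own chain. The endpoints of $\hat I$ are gaps, so every interval of $\mathcal I_j$ is contained in $\hat I$ or disjoint from it. Thus $\omega|\hat I=T_0b_1T_1\cdots b_rT_r$, where the $T_i$ are spacers whose free letters are the gaps: $T_0$ begins with a gap, $T_r$ ends with a gap, each has exactly $D$ gaps, and the interior $T_i$ have fewer than $2D$. So $\omega|\hat I\in\mathcal C_{j+1}$. Let $\mathcal I_{j+1}$ consist of all $\hat I$ and of the good intervals contained in no $\hat I$. These intervals are disjoint, they cover the union of $\mathcal I_j$ and so all letters $R$, their words lie in $\mathcal C_{j+1}\cup\mathcal B_j^+=\mathcal B_{j+1}$, and the family is invariant under the shift by $n$ because the construction commutes with it.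

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0.2,0.6,1.9,3.4,4.7,6.2,7.5,7.9,9.2,9.6,11.1,11.5,11.9}
  \fill (\x,0) circle (0.06);
\foreach \x in {0.85,3.65,6.45,8.15}
  {\draw (\x,-0.25) rectangle (\x+0.8,0.25); \node at (\x+0.4,0) {$g$};}
\foreach \x in {2.15,4.95,9.85}
  {\draw[fill=gray!35] (\x,-0.25) rectangle (\x+1,0.25); \node at (\x+0.5,0) {$b$};}
\draw[thick] (0.45,-0.4) -- (0.45,-0.6) -- (7.65,-0.6) -- (7.65,-0.4);
\draw[thick] (9.05,-0.4) -- (9.05,-0.6) -- (11.65,-0.6) -- (11.65,-0.4);
\node at (4.05,-0.9) {new block};
\node at (10.35,-0.9) {new block};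
\end{tikzpicture}
\caption{One step of the parsing, with padding $D=2$. Dots are uncovered letters $H$, white boxes are good blocks, gray boxes are bad blocks; no other bad block is near. The first two bad blocks have $2<2D$ dots between them and are merged; the third is $5\ge2D$ dots away. Each new block extends to the $D$-th dot on either side and absorbs the good blocks it passes. The good block outside both brackets is kept.}
\label{fig:parse}
\end{figure}

\medskip\noindent\emph{Step 4: for large $j$ all intervals of $\mathcal I_j$ are good.}
Choose $j\ge1$ with $2D_{j+1}\ge n$. If $I<I'$ are consecutive bad intervals, then $I'$ is not to the right of the bad interval $I+n$, so fewer than $n$ positions lie between $I$ and $I'$, and the two are linked. By Step 2 there is no bad interval.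

\medskip\noindent\emph{Step 5: conclusion.}
Take $j$ as in Step 4. Since $K(w)\ge1$, there is some $I\in\mathcal I_j$. The $n$ positions from the first position of $I$ up to, but not including, the first position of $I+n$ carry a cyclic permutation $w'=g_1H^{a_1}\cdots g_qH^{a_q}$ of $w$, where the $g_i$ are words of intervals of $\mathcal I_j$ and $a=\sum a_i$ is the number of gaps. The words $g_i$ are $J_{j+1}$-good and $\theta\in J_{j+1}$, so the matrices $(g_i)_\theta$ are good. By Proposition~\ref{prop:growth} and Step 1, $\rho(w_\theta)=\rho(w'_\theta)\ge\lambda^a\ge\lambda^{N(w)-AK(w)}$.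
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E_H$ be the set of $\theta\in[0,\pi)$ for which no $A$ satisfies \eqref{eq:main}. By Proposition~\ref{prop:det}, $E_H\subset\Theta(\kappa,\tau,D_1)$ for all $\kappa\ge2$, $\tau\in(0,\frac12]$ and all large $D_1$. Given $d\in(0,1]$, choose $\kappa$ and $\tau$ with $2/\kappa+\tau<2d$ and let $D_1\to\infty$ in \eqref{eq:content}. The $d$-dimensional Hausdorff content of $E_H$ is $0$. As $d$ is arbitrary, $E_H$ has Hausdorff dimension $0$.
\end{proof}

\section{From angles to pairs}\label{sec:pairs}

It remains to pass from rotations to arbitrary elliptic matrices. We need coordinates on $\mathcal H\times\mathcal R$ in which the rotation angle is one variable, and measurability of the sets involved. Put $\Lambda=(0,\pi)\cup(\pi,2\pi)$, and let $\mathcal T$ be the group of upper triangular matrices with positive diagonal and determinant $1$.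

\begin{lemma}\label{lem:coord}
The map $\Phi(H,P,\theta)=(H,PR_\theta P^{-1})$ is a diffeomorphism from $\mathcal H\times\mathcal T\times\Lambda$ onto $\mathcal H\times\mathcal R$.
\end{lemma}

\begin{proof}
It suffices to treat $(P,\theta)\mapsto PR_\theta P^{-1}$, a smooth map into $\mathcal R$ since $|2\cos\theta|<2$ on $\Lambda$. Let $SL(2,\mathbb R)$ act on the upper half-plane by $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\cdot w=\frac{aw+b}{cw+d}$; the stabilizer of $i$ is $SO(2)$. For $R=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathcal R$ the fixed-point equation $cw^2+(d-a)w-b=0$ has discriminant $(a+d)^2-4<0$. So $c\ne0$, and $R$ has a unique fixed point in the upper half-plane,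
\[
w(R)=\frac{a-d}{2c}+i\,\frac{\sqrt{4-(a+d)^2}}{2|c|},
\]
which is smooth in $R$. The unique element of $\mathcal T$ that sends $i$ to $x+iy$ is $\left(\begin{smallmatrix}\sqrt y&x/\sqrt y\\0&1/\sqrt y\end{smallmatrix}\right)$, smooth in $(x,y)$; let $P(R)$ be the one for $w(R)$. Then $P(R)^{-1}RP(R)$ fixes $i$ and is elliptic, so it equals $R_\theta$ for a unique $\theta\in\Lambda$, smooth in $R$. Conversely, if $R=PR_\theta P^{-1}$ then $R$ fixes $P\cdot i$, so $P=P(R)$. Thus the map is bijective with smooth inverse.
\end{proof}

Let $\mathcal L\subset\mathcal H\times\mathcal R$ be the set of pairs for which there is $A\ge0$ with $\rho(W)\ge\rho(H)^{N(W)-AK(W)}$ for all words $W$.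

\begin{lemma}\label{lem:L}
The set $\mathcal L$ is an $F_\sigma$ with null complement.
\end{lemma}

\begin{proof}
For fixed $A$ the inequalities define a closed set, by continuity of $\rho$. Increasing $A$ weakens them, so integer values suffice and $\mathcal L$ is an $F_\sigma$. The spectral radius is invariant under conjugation, so $\Phi(H,P,\theta)\in\mathcal L$ if and only if $(H',R_\theta)\in\mathcal L$ with $H'=P^{-1}HP\in\mathcal H$. Since $R_{\theta+\pi}=-R_\theta$, Theorem~\ref{thm:main} shows that this holds for all $\theta\in\Lambda$ outside the null set $E_{H'}\cup(E_{H'}+\pi)$. So the complement of $\Phi^{-1}(\mathcal L)$ is a Borel set all of whose $\theta$-sections are null, and it is null by Fubini's theorem. Diffeomorphisms preserve null sets.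
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj} and of Theorem~\ref{thm:compl}(i)]
Let $(H,R)\in\mathcal L$ with constant $A\ge0$, and $\lambda=\rho(H)$. If $|W|=n$ and $K(W)\le\varepsilon n$, then $N(W)-AK(W)=n-(A+1)K(W)$ gives
\begin{equation}\label{eq:res}
\|W\|\ge\rho(W)\ge\lambda^{(1-(A+1)\varepsilon)n}.
\end{equation}
Given $0<\gamma<\log\lambda$, choose $\varepsilon>0$ with $(1-(A+1)\varepsilon)\log\lambda\ge\gamma$. Then Definition~\ref{def:resistant} is satisfied with $c=1$. So every pair in $\mathcal L$ is resistant with every exponent $\gamma<\log\lambda$, and Lemma~\ref{lem:L} proves Theorem~\ref{thm:conj} and the first statement of (i).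

Now let $(H,R)\in\mathcal H\times\mathcal R$ be arbitrary. As $H$ is diagonalizable and $R$ is elliptic, there is $C\ge1$ with $\|H^m\|\le C\lambda^m$ and $\|R^m\|\le C$ for all $m\ge0$. Suppose the property held with $c,\varepsilon>0$ and $\gamma\ge\log\lambda$. For $W=R^kH^{n-k}$ with $k=\lfloor\min(\varepsilon,1)\,n\rfloor$ we would have $c\lambda^n\le\|W\|\le C^2\lambda^{n-k}$, so $\lambda^k\le C^2/c$, which is false for large $n$ since $k\to\infty$. The adversary simply spends his allowance on wasting time.

Finally, a word $W$ is a product of $K=K(W)$ letters $R$ and at most $K+1$ runs $H^m$, so $\|W\|\le C^{K}C^{K+1}\lambda^{N(W)}$, that is, $\log\|W\|-N(W)\log\lambda\le(K+1)\log C^2$. For $(H,R)\in\mathcal L$ we also have $\log\|W\|-N(W)\log\lambda\ge-AK\log\lambda$. Take $A'=\max(\log C^2,A\log\lambda)$.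
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(ii)]
For fixed $c,\varepsilon,\gamma$ the pairs that satisfy all inequalities of Definition~\ref{def:resistant} form a closed set. Decreasing $c,\varepsilon,\gamma$ weakens the property, so rational values suffice. Hence the resistant pairs form an $F_\sigma$ and the non-resistant pairs a $G_\delta$ in $\mathcal H\times\mathcal R$. Its preimage under the continuous map $\theta\mapsto(H,R_\theta)$ is a $G_\delta$ in $(0,\pi)$.

Fix $H\in\mathcal H$. If $\theta\in(0,\pi)\setminus E_H$, then $(H,R_\theta)\in\mathcal L$, which is resistant by \eqref{eq:res}. So the non-resistant angles lie in $E_H$ and have Hausdorff dimension $0$. By Lemma~\ref{lem:resonant} they include the points of $\bigcup_{k\ge1}(\alpha(H)+\pi\mathbb Z)/k$ in $(0,\pi)$. This union is dense in $\mathbb R$.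

By invariance under conjugation, $\Phi(H,P,\theta)$ is non-resistant if and only if $(P^{-1}HP,R_\theta)$ is. So for each $(H,P)$ the non-resistant $\theta$ are dense in $\Lambda$, and the non-resistant set is dense in $\mathcal H\times\mathcal R$ by Lemma~\ref{lem:coord}. The case $k=1$ shows that it contains the image under $\Phi$ of the graph $\{\theta=\alpha(P^{-1}HP)\}$. The function $\alpha\colon\mathcal H\to(0,\pi)$ is smooth: the eigenvalues $\frac12\bigl(\operatorname{tr}H\pm\sqrt{(\operatorname{tr}H)^2-4}\bigr)$ are smooth on $\mathcal H$, each eigenline is the range of the rank-one matrix $H-\mu I$ with $\mu$ the other eigenvalue, and $\alpha$ is the counterclockwise angle from the expanding to the contracting eigenline. So the graph, and its image, is a smooth hypersurface.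
\end{proof}

\begin{thebibliography}{1}

\bibitem{Morris}
Ian D. Morris, \emph{Generic properties of the lower spectral radius for some low-rank pairs of matrices}, arXiv:1510.00209 (2015).

\end{thebibliography}
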